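# Riesz potentials of $L^1$ vector fields with controlled divergence

## The endpoint estimate for the divergence

**Theorem 1.** Let $n\ge 2$, $0<\lambda<n$ and $p=\frac{n}{n-\lambda}\in(1,\infty)$. Let $G_t(x)=(4\pi t^2)^{-n/2}e^{-|x|^2/4t^2}$, and for $f\in L^1\cap L^p(\mathbb R^n;\mathbb R^n)$ put
$$f_t=G_t*f,\qquad E(x)=\sup_{t>0}t^{\lambda+1}|\operatorname{div}f_t(x)|.$$
Then, with a constant $C$ depending only on $n$ and $\lambda$,
$$\Big\|\int_0^\infty t^\lambda|f_t|\,\frac{dt}{t}\Big\|_{L^p}\le C\big(\|f\|_{L^1}+\|E\|_{L^p}\big).\tag{1}$$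
Consequently, for all $f\in C_c^\infty(\mathbb R^n;\mathbb R^n)$,
$$\|f\|_{\dot W^{-\lambda,p}}\le C\big(\|f\|_{L^1}+\|\operatorname{div}f\|_{\dot W^{-\lambda-1,p}}\big),\tag{2}$$
where $\|f\|_{\dot W^{-\lambda,p}}=\|(-\Delta)^{-\lambda/2}f\|_{L^p}$ and $\|\operatorname{div}f\|_{\dot W^{-\lambda-1,p}}=\|(-\Delta)^{-\frac{\lambda+1}{2}}\operatorname{div}f\|_{L^p}$. Both inequalities are understood in $[0,\infty]$.

Whether (2) holds is a question from Zhibing Zhang, "Fractional integral operator for $L^1$ vector fields and its applications", arXiv:1602.05846 (2016). In plain words: integrating an $L^1$ function $\lambda$ times just fails to put it in $L^{n/(n-\lambda)}$. If $f$ is a vector field, and we know that the single scalar $\operatorname{div}f$ is as good as it would be if $\lambda$-fold integration did work, is $f$ itself that good? The answer is yes, for all $n\ge2$ and all $0<\lambda<n$. The last part of the lecture replaces the divergence by a general homogeneous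 constant-coefficient operator and says exactly for which operators the estimate survives (Theorem 2).

## Symbols, heat averages, and the excluded exponent of Hardy–Littlewood–Sobolev

We use $\hat g(\xi)=\int g(x)e^{-ix\cdot\xi}\,dx$. The Riesz potential is
$$\mathrm I_\lambda g(x)=(-\Delta)^{-\lambda/2}g(x)=C_{n,-\lambda}\int_{\mathbb R^n}\frac{g(y)}{|x-y|^{n-\lambda}}\,dy,\qquad \widehat{\mathrm I_\lambda g}(\xi)=|\xi|^{-\lambda}\hat g(\xi),$$
with $C_{n,-\lambda}>0$. The Riesz transforms have $\widehat{\mathrm R_jg}=-i\frac{\xi_j}{|\xi|}\hat g$. On a vector field, $\mathrm I_\lambda$ acts componentwise, and we may use any equivalent norm on $\mathbb R^n$-valued functions, for example $\big(\sum_j\|\mathrm I_\lambda f_j\|_p^p\big)^{1/p}$ or the $L^p$ norm of the Euclidean length $|\mathrm I_\lambda f|$. The operator in the divergence term is one single multiplier: for $f\in C_c^\infty$,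
$$h:=(-\Delta)^{-\frac{\lambda+1}{2}}\operatorname{div}f=-\sum_{j=1}^n\mathrm I_\lambda\mathrm R_jf_j,\qquad \hat h(\xi)=i\xi\cdot\hat f(\xi)\,|\xi|^{-\lambda-1}.$$
Since $|\hat h|\le|\xi|^{-\lambda}|\hat f|$, where $|\xi|^{-\lambda}$ is locally integrable and $\hat f$ decays rapidly, $\hat h\in L^1$ and $h$ is a bounded continuous function. Its $L^p$ norm may be infinite, and then (2) claims nothing.

The Hardy–Littlewood–Sobolev theorem says that $\|\mathrm I_\lambda g\|_{L^q}\le C\|g\|_{L^r}$ when $1<r<q<\infty$ and $\frac1q=\frac1r-\frac\lambda n$. Our pair is $r=1$, $q=p$, the endpoint that this statement excludes.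

All three terms of (2) are invariant under $f\mapsto\rho^{-n}f(\cdot/\rho)$. For instance $\mathrm I_\lambda f$ becomes $\rho^{\lambda-n}(\mathrm I_\lambda f)(\cdot/\rho)$, whose $L^p$ norm carries the factor $\rho^{\lambda-n+n/p}=1$; the computation for $h$ is the same. So no scale is favored.

The following facts are used constantly:
$$\lambda p=n(p-1),\quad G_s*G_t=G_{\sqrt{s^2+t^2}},\quad \|G_t\|_p=c\,t^{-\lambda},\quad \|G_t\|_\infty\le t^{-n},\quad G_\sigma\le\Big(\frac\tau\sigma\Big)^nG_\tau\ (\sigma\le\tau).\tag{3}$$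
The second follows from $\widehat{G_t}=e^{-t^2|\xi|^2}$, the third from scaling and $n(1-\frac1p)=\lambda$, the last by inspection of the formula. Let $M$ be the Hardy–Littlewood maximal operator, bounded on $L^p$ for $p>1$. If $|k|\le K$ with $K$ integrable, radial and radially decreasing, and $k_t=t^{-n}k(\cdot/t)$, then $\sup_t|k_t*g|\le\|K\|_1Mg$. We write $B_t$ for the ball of radius $t$ centered at $0$.

We also need the Mikhlin–Hörmander theorem: a multiplier $m$ that is smooth away from $0$ and homogeneous of degree $0$ satisfies $\|T_mu\|_q\le C\|u\|_q$ for $u\in L^2\cap L^q$, $1<q<\infty$. Our functions need not be in $L^2$, so here is the form we use.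

**Lemma 1.** Let $m$ be as above, $1<q<\infty$, and let $u$ be the inverse Fourier transform of $|\xi|^{-\lambda}w$, where $w$ is measurable, bounded and rapidly decaying. Let $T_mu$ be the inverse Fourier transform of $m|\xi|^{-\lambda}w\in L^1$. Then $\|T_mu\|_q\le C\|u\|_q$ in $[0,\infty]$.

**Proof.** Assume $\|u\|_q<\infty$. Fix an integer $\ell\ge n/2$ and put $u_\delta=(\mathrm{Id}-G_{1/\delta}*)^\ell u$, so that $\|u_\delta\|_q\le2^\ell\|u\|_q$ and $\widehat{u_\delta}=(1-e^{-|\xi|^2/\delta^2})^\ell|\xi|^{-\lambda}w$. Near $0$ this is at most $C_\delta|\xi|^{2\ell-\lambda}$, which is bounded because $2\ell\ge n>\lambda$. Hence $\widehat{u_\delta}\in L^2$, so $u_\delta\in L^2\cap L^q$ and $\|T_mu_\delta\|_q\le C\|u\|_q$ with $C$ independent of $\delta$. As $\delta\to0$, the Fourier transforms of $T_mu_\delta$ converge to that of $T_mu$ in $L^1$, by dominated convergence. So $T_mu_\delta\to T_mu$ uniformly, and Fatou's lemma gives the claim. $\square$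

## A Gaussian bump and a planar stream function

First test (1) on one bump with constant direction, $f=G_1v$ with $v\ne0$. Here $f_t=G_{\sqrt{1+t^2}}\,v$. Let $|x|\ge1$. For $|x|\le t\le2|x|$ we have $|x|^2\le1+t^2\le5|x|^2$, so $G_{\sqrt{1+t^2}}(x)\ge c|x|^{-n}$ and
$$\int_0^\infty t^\lambda|f_t(x)|\frac{dt}t\ge c|v||x|^{\lambda-n}.$$
Since $(n-\lambda)p=n$, the $p$-th power is $c|v|^p|x|^{-n}$, which is not integrable at infinity. The left side of (1) is infinite although $\|f\|_1=|v|$: this is the failure of Hardy–Littlewood–Sobolev at $r=1$. Therefore $\|E\|_p$ had better be infinite as well, and it is. We have $\operatorname{div}f_t(x)=-\frac{v\cdot x}{2(1+t^2)}G_{\sqrt{1+t^2}}(x)$, and taking $t=|x|$ gives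
$$E(x)\ge c\,\frac{|v\cdot x|}{|x|}\,|x|^{\lambda-n},$$
which is comparable to $|v||x|^{\lambda-n}$ on the cone $|v\cdot x|\ge\frac12|v||x|$. The scalar $\operatorname{div}f$ sees the bump from every direction except those orthogonal to $v$.

Next, take $n=2$, $\lambda=1$, so $p=2$, and a divergence-free field $f=(-\partial_2\psi,\partial_1\psi)$ with $\psi\in C_c^\infty(\mathbb R^2)$. The symbol of $\mathrm I_1f$ is $|\xi|^{-1}(-i\xi_2,i\xi_1)\hat\psi$, whose length is $|\hat\psi|$. By Plancherel $\|\mathrm I_1f\|_2=\|\psi\|_2$, while $|f|=|\nabla\psi|$, so (2) reads $\|\psi\|_2\le C\|\nabla\psi\|_1$. This is the Gagliardo–Nirenberg–Sobolev inequality of the plane, and it can be checked at once: $|\psi(x)|\le a(x_2):=\int|\partial_1\psi(s,x_2)|ds$ and $|\psi(x)|\le b(x_1):=\int|\partial_2\psi(x_1,s)|ds$, hence $\int|\psi|^2\le\int a\int b\le\|\nabla\psi\|_1^2$. So the theorem contains an inequality in which cancellation between components matters, and in which all scales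 enter on an equal footing.

Neither term on the right of (2) can be dropped. Without $\|f\|_1$, every nonzero divergence-free field is a counterexample. Without the divergence term, so are the fields $(\varphi^\varepsilon-\varphi)v$ treated at the end of the lecture.

## The Helmholtz projection and the triangle inequality

A sensible first attempt splits $f=Qf+Pf$ into a gradient part and a divergence-free part,
$$\widehat{Qf}=\frac{\xi(\xi\cdot\hat f)}{|\xi|^2},\qquad\widehat{Pf}=\hat f-\frac{\xi(\xi\cdot\hat f)}{|\xi|^2}.$$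
The gradient part is harmless. The symbol of $\mathrm I_\lambda(Qf)_j$ is $|\xi|^{-\lambda-2}\xi_j(\xi\cdot\hat f)=-i\frac{\xi_j}{|\xi|}\hat h$, so $\mathrm I_\lambda(Qf)_j=\mathrm R_jh$, and Lemma 1 (with $u=h$) gives $\|\mathrm I_\lambda Qf\|_p\le C\|h\|_p$. In particular (2) holds for gradient fields without the $L^1$ term. For $Pf$ one would like an estimate for divergence-free $L^1$ fields, but this needs $\|Pf\|_1\le C\|f\|_1$, and here the attempt stops. If $\int f\ne0$, then $\widehat{Pf}$ has no limit at $\xi=0$, as $\hat f(0)-\omega(\omega\cdot\hat f(0))$ depends on the direction $\omega$; so $Pf\notin L^1$.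

Restricting to fields with $\int f=0$ does not help. Suppose $\|Pf\|_1\le C\|f\|_1$ held for those. Given any $f\in C_c^\infty$, apply it to $f-\rho^{-n}f(\cdot/\rho)$, which has integral $0$ and norm at most $2\|f\|_1$. Its projection is $Pf-\rho^{-n}(Pf)(\cdot/\rho)$, and since $Pf$ is bounded (because $\hat f\in L^1$), this tends to $Pf$ uniformly as $\rho\to\infty$. By Fatou $\|Pf\|_1\le2C\|f\|_1<\infty$, which we have just seen to be false when $\int f\ne0$.

The second attempt works with scales. By (3), $t^\lambda\|f_t\|_p\le t^\lambda\|G_t\|_p\|f\|_1=c\|f\|_1$. Each scale is under control, but the triangle inequality bounds the left side of (1) only by $c\|f\|_1\int_0^\infty\frac{dt}t=\infty$. To sum over scales we need something that $\|f\|_1$ controls not scale by scale but in total.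

## Mass lost to misalignment

Such a quantity exists: the $L^1$ norm $\|f_t\|_1$ decreases in $t$ and is at most $\|f\|_1$, so its total decrease is at most $\|f\|_1$. Fix a parameter $R\ge e$, put $\Lambda=\sqrt{1+R^2}$, and define
$$D_t:=G_{Rt}*|f_t|-|f_{\Lambda t}|,\qquad \int D_t\,dx=\|f_t\|_1-\|f_{\Lambda t}\|_1.\tag{4}$$
Since $f_{\Lambda t}=G_{Rt}*f_t$, we have $D_t\ge0$: it is the mass lost because vectors pointing in different directions within distance about $Rt$ partly cancel. For $f=\phi v$ with $\phi\ge0$ there is no loss at all, and $D_t=0$ for every $t$. In general, for $f\in L^1$ the losses along $t=\theta\Lambda^{-k}$, $k\in\mathbb Z$, add up to $\|f\|_1-|\int f|$. Indeed $\|f_t\|_1\to\|f\|_1$ as $t\to0$, and $\|f_t-G_t\int f\|_1\le\int|f(y)|\,\|G_t(\cdot-y)-G_t\|_1\,dy\to0$ as $t\to\infty$.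

Why should $D_t$ and the divergence together control $f_t$? Suppose $D_t(x)=0$ at a single point $x$, and $\operatorname{div}f_t\equiv0$. Equality in the triangle inequality for the strictly positive kernel $G_{Rt}$ forces $f_t=\phi\nu$ with a fixed unit vector $\nu$ and $\phi\ge0$. Then $0=\operatorname{div}f_t=\partial_\nu\phi$, so $\phi$ is constant on lines parallel to $\nu$. It is also integrable, hence $f_t\equiv0$. An aligned field with no divergence cannot be concentrated.

The quantitative form should be: mass at scale $t$ is bounded by $D_t$, plus a divergence error, plus a small multiple of mass at the coarser scale $Rt$. The divergence enters by testing it against $y_j$ times a cutoff, and smallness is the delicate point. With the cutoff $\chi_0(z)=e^{-|z|^2/4R^2}$ the commutator term is $|z||\nabla\chi_0(z)|=\frac{|z|^2}{2R^2}\chi_0(z)$, which equals $2/e$ at $|z|=2R$ for every $R$. One would get $F\le CR^n\,G_{\sqrt2Rt}*|f_t|+\cdots$, an inequality that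 holds for every field by (3) and says nothing. A cutoff that descends logarithmically, over the whole range of radii from $1$ to $R$, gains $1/\log R$.

With this in hand there are three tasks: prove the pointwise inequality, sum its $p$-th power over scales, and pass from the sum $\sum_k\|a_k\|_p^p$ over scales to the norm $\|\sum_ka_k\|_p$ that (1) asks for.

## Reduction of the norm inequality to heat averages

**Step 0. (1) implies (2).** This step represents both sides of (2) through $f_t$. Let $f\in C_c^\infty$.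

Left side. We have $\int_0^\infty t^\lambda e^{-t^2|\xi|^2}\frac{dt}t=\frac12\Gamma(\frac\lambda2)|\xi|^{-\lambda}$, and $\int_0^\infty t^\lambda G_t(x)\frac{dt}t$ converges, because $\lambda<n$, to a multiple of $|x|^{\lambda-n}$. As $|f|*|x|^{\lambda-n}$ is finite, Fubini gives
$$\mathrm I_\lambda f=\frac{2}{\Gamma(\lambda/2)}\int_0^\infty t^\lambda f_t\,\frac{dt}t,\qquad\text{so}\qquad|\mathrm I_\lambda f|\le C\int_0^\infty t^\lambda|f_t|\frac{dt}t.$$

Right side. We show $E\le C\,Mh$. Let $\hat\kappa(\xi)=|\xi|^{\lambda+1}e^{-|\xi|^2}$. For $|\alpha|\le n+1$, away from $0$,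
$$|\partial^\alpha\hat\kappa(\xi)|\le C|\xi|^{\lambda+1-|\alpha|}(1+|\xi|)^Ce^{-|\xi|^2/2},\qquad\lambda+1-|\alpha|\ge\lambda-n>-n,$$
so these pointwise derivatives are integrable. They are also the distributional derivatives: when one integrates by parts outside $B_\epsilon$ to pass from order $j$ to order $j+1\le n+1$, the boundary term is $O(\epsilon^{\lambda+1-j}\epsilon^{n-1})=O(\epsilon^{\lambda+n-j})\to0$, because $j\le n$. Hence $x^\alpha\kappa$ is bounded for $|\alpha|\le n+1$, and $|\kappa(x)|\le C(1+|x|)^{-n-1}$. With $\kappa_t=t^{-n}\kappa(\cdot/t)$, insert $h(x)=(2\pi)^{-n}\int\hat h(\xi)e^{ix\cdot\xi}d\xi$ into $\kappa_t*h$; Fubini applies because $\kappa,\hat h\in L^1$, and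
$$\kappa_t*h(x)=(2\pi)^{-n}\int(t|\xi|)^{\lambda+1}e^{-t^2|\xi|^2}\hat h(\xi)e^{ix\cdot\xi}d\xi=(2\pi)^{-n}\int t^{\lambda+1}\,i\xi\cdot\hat f(\xi)\,e^{-t^2|\xi|^2}e^{ix\cdot\xi}d\xi=t^{\lambda+1}\operatorname{div}f_t(x).$$
Since $\kappa$ has an integrable radially decreasing majorant, $E\le C\,Mh$ and $\|E\|_p\le C\|h\|_p$. Inserting both bounds in (1) gives (2).

From now on we prove (1). We may assume $f\not\equiv0$ and $\|E\|_p<\infty$. Constants $C$ depend only on $n,\lambda$, and $C_R$ may also depend on $R\ge e$, which is chosen in Step 3. Put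
$$F_t=G_t*|f_t|\ \ge\ |G_t*f_t|=|f_{\sqrt2t}|.$$

## The logarithmic cutoff and a pointwise inequality

**Step 1. Bounding $F_t$ by the lost mass, a small coarse term, and the divergence.** This step makes the heuristic quantitative. We claim that for all $x$ and $t$,
$$F_t\le R^nD_t+\frac{CR^n}{\log R}\,G_{\sqrt2Rt}*|f_t|+e_t,\qquad e_t\le C_R\,t\,M(|\operatorname{div}f_t|).\tag{5}$$

Define
$$\chi(z)=\frac1{\log R}\int_1^Re^{-|z|^2/4s^2}\,\frac{ds}s .$$
This is an average of Gaussians with weights of total mass $1$, so it lies between the smallest ($s=1$) and the largest ($s=R$). Since $\frac{d}{ds}e^{-|z|^2/4s^2}=\frac{|z|^2}{2s^3}e^{-|z|^2/4s^2}$, the radial derivative integrates exactly: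
$$e^{-|z|^2/4}\le\chi(z)\le e^{-|z|^2/4R^2},\qquad|z||\nabla\chi(z)|=\frac1{\log R}\int_1^R\frac{|z|^2}{2s^2}e^{-|z|^2/4s^2}\frac{ds}s=\frac1{\log R}\Big[e^{-|z|^2/4s^2}\Big]_{s=1}^{s=R}\le\frac{e^{-|z|^2/4R^2}}{\log R}.\tag{6}$$
Write $g=f_t$ and $c_n=(4\pi)^{n/2}$, so that $e^{-|y|^2/4\sigma^2}=c_n\sigma^nG_\sigma(y)$. Since $f\in L^1$, $g$ is smooth and bounded with all its derivatives.

First we remove the absolute value at the cost of $D_t$. Fix $x$ and let $\nu$ be a unit vector in the direction of $G_{Rt}*g(x)$ (any unit vector if this is $0$). Then $|G_{Rt}*g(x)|=\int G_{Rt}(y)\,g(x+y)\cdot\nu\,dy$, so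
$$D_t(x)=\int G_{Rt}(y)\big(|g(x+y)|-g(x+y)\cdot\nu\big)dy$$
with nonnegative integrand. By (6), $\chi(y/t)\le c_n(Rt)^nG_{Rt}(y)$ and $c_nt^nG_t(y)\le\chi(y/t)$. Hence
$$c_nt^nF_t(x)\le\int\chi(\tfrac yt)|g(x+y)|dy=\int\chi(\tfrac yt)\,g(x+y)\cdot\nu\,dy+\int\chi(\tfrac yt)\big(|g|-g\cdot\nu\big)(x+y)\,dy$$
$$\le\Big|\int\chi(\tfrac yt)g(x+y)dy\Big|+c_n(Rt)^nD_t(x).$$

Next we bound the vector integral through the divergence. Integrating the divergence in $y$ of $y_j\,\chi(y/t)\,g(x+y)$, which has Gaussian decay, we get $0$ on one side and three terms on the other. For $j=1,\dots,n$ together,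
$$\int\chi(\tfrac yt)g(x+y)dy=-\int y\,\big(g(x+y)\cdot t^{-1}(\nabla\chi)(\tfrac yt)\big)dy-\int y\,\chi(\tfrac yt)\operatorname{div}g(x+y)\,dy.$$
By (6), $|y|\,t^{-1}|\nabla\chi(\frac yt)|\le\frac{1}{\log R}c_n(Rt)^nG_{Rt}(y)$, so the first term has norm at most $\frac{c_n(Rt)^n}{\log R}G_{Rt}*|g|(x)$, and $G_{Rt}\le2^{n/2}G_{\sqrt2Rt}$ by (3). The second, divided by $c_nt^n$, has norm at most
$$e_t(x):=c_n^{-1}t^{-n}\int|y|\chi(\tfrac yt)|\operatorname{div}f_t(x+y)|dy\le C_R\,t\,M(|\operatorname{div}f_t|)(x),$$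
because $|z|\chi(z)\le|z|e^{-|z|^2/4R^2}\le C_Re^{-|z|^2/8R^2}$, which is radially decreasing and integrable. Dividing everything by $c_nt^n$ gives (5).

Since $t^{\lambda+1}|\operatorname{div}f_t|\le E$ for every $t$, we have
$$t^\lambda e_t\le\mathcal E:=C_RM(E)\quad\text{for all }t>0,\qquad\|\mathcal E\|_p\le C_R\|E\|_p.\tag{7}$$

## Summation over scales with an absorbable coarse term

**Step 2. A local-constancy estimate.** The coarse term in (5) will be paired with the finer function $F_t$; this step lets us replace the fine function by a coarse one. If $\mu\ge0$ is integrable and $0<t\le s$, then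
$$\int(G_t*\mu)(G_s*\mu)^{p-1}dx\le C\int(G_{\sqrt2s}*\mu)^pdx.\tag{8}$$
If $|x-z|\le s$, then $|z-y|^2\le2|x-y|^2+2s^2$, i.e. $|x-y|^2\ge\frac12|z-y|^2-s^2$. Hence $G_s(x-y)\le2^{n/2}e^{1/4}G_{\sqrt2s}(z-y)$, and $(G_s*\mu)(x)\le C(G_{\sqrt2s}*\mu)(z)$. Raise to the power $p-1$, average over $z\in B(x,s)$, and exchange the integrals: the left side of (8) is at most
$$C\int(G_{\sqrt2s}*\mu)^{p-1}(z)\,\Big(\frac1{|B_s|}\int_{B(z,s)}(G_t*\mu)(x)\,dx\Big)dz.$$
As $|B_s|^{-1}1_{B_s}\le CG_s$, the inner average is at most $C\,G_{\sqrt{s^2+t^2}}*\mu(z)$, which is at most $C\,G_{\sqrt2s}*\mu(z)$ by (3), since $s\le\sqrt{s^2+t^2}\le\sqrt2s$. This proves (8).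

**Step 3. A bound for the sum of $p$-th powers.** Here we raise (5) to the power $p-1$, integrate against $F_t$, sum over a geometric sequence of scales, and choose $R$. Fix $\theta\in[1,\Lambda]$ and put, for $k\in\mathbb Z$,
$$t_k=\theta\Lambda^{-k},\qquad a_k=t_k^\lambda F_{t_k},\qquad D_k=D_{t_k}.$$
Larger $k$ means finer scale, and $\Lambda t_k=t_{k-1}$. By (4), $\|D_k\|_1=\|f_{t_k}\|_1-\|f_{t_{k-1}}\|_1$, a telescoping sequence, so
$$\sum_{k\in\mathbb Z}\|D_k\|_1\le\|f\|_1.\tag{9}$$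
Write $t=t_k$. From $F_t^p=F_t\cdot F_t^{p-1}$, (5), and $(\alpha+\beta+\gamma)^{p-1}\le3^{p-1}(\alpha^{p-1}+\beta^{p-1}+\gamma^{p-1})$,
$$\|a_k\|_p^p=t^{\lambda p}\int F_t^p\le\mathrm{I}+\mathrm{II}+\mathrm{III},$$
where $\mathrm I$ comes from the coarse term, $\mathrm{II}$ from $D_t$, and $\mathrm{III}$ from $e_t$.

Term I. Because $t^{\lambda p}R^{n(p-1)}=(Rt)^{\lambda p}$, (8) with $\mu=|f_t|$ and $s=\sqrt2Rt$ gives
$$\mathrm I\le C(\log R)^{1-p}(Rt)^{\lambda p}\int F_t\,(G_{\sqrt2Rt}*|f_t|)^{p-1}\le C(\log R)^{1-p}(Rt)^{\lambda p}\|G_{2Rt}*|f_t|\|_p^p.$$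
All powers of $R$ have been used up by scaling, and only the logarithm is left. Now $G_{2Rt}=G_{\sqrt3Rt}*G_{Rt}$ and $G_{Rt}*|f_t|=|f_{\Lambda t}|+D_t$, so
$$G_{2Rt}*|f_t|=G_{\sqrt3Rt}*|f_{\Lambda t}|+G_{\sqrt3Rt}*D_t.$$
As $3R^2\ge1+R^2=\Lambda^2$, the kernel $G_{\sqrt3Rt}$ is $G_{\Lambda t}$ convolved with a probability density (or with $\delta$), so the first summand has $L^p$ norm at most $\|G_{\Lambda t}*|f_{\Lambda t}|\|_p=\|F_{\Lambda t}\|_p$. The second has norm at most $\|G_{\sqrt3Rt}\|_p\|D_t\|_1\le C(Rt)^{-\lambda}\|D_t\|_1$. Since $Rt\le\Lambda t=t_{k-1}$, it follows that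
$$\mathrm I\le C_1(\log R)^{1-p}\big(\|a_{k-1}\|_p^p+\|D_k\|_1^p\big),\qquad C_1\text{ independent of }R.$$

Term II. By Young's inequality for products with exponents $p$ and $p'=\frac p{p-1}$,
$$\mathrm{II}=3^{p-1}R^{n(p-1)}\int a_k\,(t^\lambda D_t)^{p-1}\le\tfrac14\|a_k\|_p^p+C_R\|t^\lambda D_t\|_p^p.$$
Here $0\le D_t\le G_{Rt}*|f_t|\le(Rt)^{-n}\|f\|_1$ and $t^{\lambda p}=t^{n(p-1)}$, so
$$\|t^\lambda D_t\|_p^p=t^{n(p-1)}\int D_t^{p-1}D_t\le R^{-n(p-1)}\|f\|_1^{p-1}\|D_k\|_1\le\|f\|_1^{p-1}\|D_k\|_1.$$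

Term III. By (7), $\mathrm{III}=3^{p-1}\int a_k(t^\lambda e_t)^{p-1}\le C\int a_k\,\mathcal E^{p-1}$.

Choose $R$, depending only on $n$ and $\lambda$, with $C_1(\log R)^{1-p}\le\frac14$. From now on $R$ is fixed and $C_R$ is written $C$. We have shown
$$\|a_k\|_p^p\le\tfrac14\|a_{k-1}\|_p^p+\tfrac14\|a_k\|_p^p+\tfrac14\|D_k\|_1^p+C\|f\|_1^{p-1}\|D_k\|_1+C\int a_k\mathcal E^{p-1}.\tag{10}$$

To absorb legitimately we cut off the coarse scales. For $N\in\mathbb N$ let
$$S=\sum_{k>-N}\|a_k\|_p^p,\qquad T=\Big\|\sum_{k>-N}a_k\Big\|_p.$$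
Both are finite because $\|a_k\|_p\le t_k^\lambda\|f\|_p$, which is geometrically summable over $k>-N$; this is the only reason why $f\in L^p$ is assumed, and no constant depends on $\|f\|_p$. Sum (10) over $k>-N$. The first terms add up to $\frac14(S+\|a_{-N}\|_p^p)$, and $\|a_{-N}\|_p\le t_{-N}^\lambda\|G_{t_{-N}}\|_p\|f\|_1\le C\|f\|_1$. Also $\|D_k\|_1^p\le\|f\|_1^{p-1}\|D_k\|_1$, and we use (9). Thus
$$S\le\tfrac12S+C\|f\|_1^p+C\int\Big(\sum_{k>-N}a_k\Big)\mathcal E^{p-1},$$
and by Hölder's inequality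
$$S\le C\|f\|_1^p+C\|\mathcal E\|_p^{p-1}\,T.\tag{11}$$

## From the $\ell^p$ sum over scales to the norm of the sum

The bound (11) contains $T$ on the right, because the divergence is controlled only through a supremum over scales. So we need to bound $T$ by $S$. For general nonnegative functions this is hopeless: if $K$ of the $a_k$ are equal and the rest vanish, $T^p=K^{p-1}S$. What saves us is that $a_k$ varies slowly at scale $t_k$, and that averaging a fine level at a coarse scale $t_k$ produces nothing but level $k$ and lost mass. For $p=2$ the mechanism is visible at once: $\int(\sum_kb_k)^2\le2\sum_k\int b_k\sum_{j\ge k}b_j$, and if $b_k$ is roughly constant on balls of radius $t_k$, each finer $b_j$ may be replaced by its average over such balls.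

**Step 4. $T^p\le C(S+\|f\|_1^p)$.** This step does the above for all $p\in(1,\infty)$. Gaussians are not roughly constant at their own scale far from the center, so we pass to a kernel with a polynomial tail. Let $H(x)=c(1+|x|)^{-n-1}$ with $\int H=1$, and $H_t=t^{-n}H(\cdot/t)$. For $0<s\le t$:

- (H1) If $|x-x'|\le t$, then $H_t(x)\le2^{n+1}H_t(x')$, because $1+\frac{|x'|}t\le2+\frac{|x|}t\le2\big(1+\frac{|x|}t\big)$.
- (H2) $H_t*H_s\le CH_t$, and $H_t*G_s\le CH_t$.
- (H3) $H_t\le C\,H_t*G_s$. This holds also for $s=0$ with $G_0=\delta$.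
- (H4) $|B_t|^{-1}1_{B_t}\le CH_t$ and $\|H_t\|_p=c\,t^{-\lambda}$.

For (H2): if $|x|<t$, then $H_t*H_s(x)\le\|H_t\|_\infty\le CH_t(x)$. If $|x|\ge t$, split $\int H_t(x-y)H_s(y)dy$. On $|y|\le|x|/2$ we have $|x-y|\ge|x|/2$, so $H_t(x-y)\le CH_t(x)$, and $\int H_s=1$. On $|y|>|x|/2$ we have $H_s(y)\le c\,s|y|^{-n-1}\le Ct|x|^{-n-1}\le CH_t(x)$, since $H_t(x)=ct(t+|x|)^{-n-1}$ and $t\le|x|$; and $\int H_t=1$. The second statement follows from $G_s\le CH_s$. For (H3), by (H1), $H_t*G_s(x)\ge\int_{|y|\le s}G_s(y)H_t(x-y)dy\ge2^{-n-1}H_t(x)\int_{B_1}G_1$. (H4) is immediate from the definition and scaling.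

Let $b_k=t_k^\lambda H_{t_k}*|f_{t_k}|$. It is strictly positive, since $f\not\equiv0$ implies $f_{t_k}\not\equiv0$. We have $a_k\le Cb_k$ because $G_t\le CH_t$, and by (H3) with $s=t=t_k$
$$\|b_k\|_p\le Ct_k^\lambda\|H_{t_k}*G_{t_k}*|f_{t_k}|\|_p\le C\|a_k\|_p.\tag{12}$$
Put $A_k=\sum_{-N<j\le k}b_j$, $A_{-N}=0$, and $A=\sum_{j>-N}b_j$. Since $\|b_k\|_p\le t_k^\lambda\|f\|_p$, $A\in L^p$. Moreover $T\le C\|A\|_p$, so it is enough to bound $\|A\|_p$.

We first order the scales. Almost everywhere $A_k\uparrow A<\infty$, so $A^{p-1}=\sum_{k>-N}(A_k^{p-1}-A_{k-1}^{p-1})$. Multiplying by $A=(A-A_{k-1})+A_{k-1}$,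
$$A^p=\sum_{k>-N}(A-A_{k-1})(A_k^{p-1}-A_{k-1}^{p-1})+\sum_{k>-N}A_{k-1}(A_k^{p-1}-A_{k-1}^{p-1}).$$
The last sum is at most $\sum_k\int_{A_{k-1}}^{A_k}\sigma\,d(\sigma^{p-1})=\int_0^A(p-1)\sigma^{p-1}d\sigma=\frac{p-1}pA^p$, which leaves $\frac1pA^p$ on the left. Also
$$A_k^{p-1}-A_{k-1}^{p-1}\le\max(1,p-1)\,b_kA_k^{p-2}.$$
For $p\ge2$ this is the mean value theorem; for $p<2$ put $r=A_{k-1}/A_k\in[0,1]$ and use $1-r^{p-1}\le1-r$. Since $A-A_{k-1}=\sum_{j\ge k}b_j$,
$$A^p\le C\sum_{k>-N}u_k\sum_{j\ge k}b_j,\qquad u_k=b_kA_k^{p-2}.\tag{13}$$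

Now we average the fine levels. If $|x-x'|\le t_k$ and $j\le k$, then $|x-x'|\le t_j$, and (H1) shows that $b_j(x)$ and $b_j(x')$ are comparable with constant $2^{n+1}$. Hence so are $A_k(x)$ and $A_k(x')$, and $u_k(x)\le Cu_k(x')$ whatever the sign of $p-2$. Averaging over $x'\in B(x,t_k)$ and exchanging integrals, for $v\ge0$,
$$\int u_kv\le C\int u_k(z)\,\frac1{|B_{t_k}|}\int_{B(z,t_k)}v\,dx\,dz.$$
With $v=\sum_{j\ge k}b_j$ and $L_k(z):=\sum_{j\ge k}|B_{t_k}|^{-1}\int_{B(z,t_k)}b_j$, integrating (13) gives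
$$\int A^p\le C\sum_{k>-N}\int u_kL_k\le C\int\Big(\sup_{k>-N}L_k\Big)\sum_{k>-N}b_kA_k^{p-2}\le C\int\Big(\sup_{k>-N}L_k\Big)A^{p-1}.$$
The last inequality holds since $\sum_kb_kA_k^{p-2}\le A^{p-2}\sum_kb_k=A^{p-1}$ if $p\ge2$, while for $p<2$ we have $b_kA_k^{p-2}\le\int_{A_{k-1}}^{A_k}\sigma^{p-2}d\sigma$, so the sum is at most $\frac{A^{p-1}}{p-1}$. By Hölder's inequality, and because $0<\|A\|_p<\infty$,
$$\|A\|_p\le C\Big\|\sup_{k>-N}L_k\Big\|_p\le C\Big(\sum_{k>-N}\|L_k\|_p^p\Big)^{1/p}.\tag{14}$$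

It remains to bound $L_k$, and this is where the lost mass returns. By (H4), then (H2) with $t_j\le t_k$,
$$L_k\le C\sum_{j\ge k}t_j^\lambda H_{t_k}*H_{t_j}*|f_{t_j}|\le C\sum_{j\ge k}t_j^\lambda H_{t_k}*|f_{t_j}|.$$
For $i\ge k$ let $s_i\ge0$ with $s_i^2=t_k^2-t_i^2$; in particular $s_k=0$ and $s_i\le t_k$. For $i>k$, since $t_{i-1}^2-t_i^2=(\Lambda^2-1)t_i^2=R^2t_i^2$, we have $s_i^2=s_{i-1}^2+R^2t_i^2$. Then (4) gives
$$G_{s_i}*|f_{t_i}|=G_{s_{i-1}}*G_{Rt_i}*|f_{t_i}|=G_{s_{i-1}}*\big(|f_{t_{i-1}}|+D_i\big).$$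
Iterating from $i=j$ down to $i=k+1$,
$$G_{s_j}*|f_{t_j}|=|f_{t_k}|+\sum_{i=k+1}^jG_{s_{i-1}}*D_i.$$
Apply (H3) with $s=s_j\le t_k$, insert this identity, and use (H2):
$$H_{t_k}*|f_{t_j}|\le C\,H_{t_k}*G_{s_j}*|f_{t_j}|\le C\,H_{t_k}*|f_{t_k}|+C\sum_{i=k+1}^jH_{t_k}*D_i.$$
Take $L^p$ norms, with $\|H_{t_k}*|f_{t_k}|\|_p=t_k^{-\lambda}\|b_k\|_p$ and $\|H_{t_k}*D_i\|_p\le Ct_k^{-\lambda}\|D_i\|_1$, multiply by $t_j^\lambda$, and sum over $j\ge k$. Exchanging the sums over $j$ and $i$ and using the geometric series $\sum_{j\ge i}t_j^\lambda\le Ct_i^\lambda$,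
$$\|L_k\|_p\le C\|b_k\|_p+C\sum_{i>k}\Big(\frac{t_i}{t_k}\Big)^\lambda\|D_i\|_1.$$
Now take $\ell^p$ norms over $k>-N$. The first part gives at most $CS^{1/p}$ by (12). For the second, the $\ell^p$ norm is at most the $\ell^1$ norm, and $\sum_k\sum_{i>k}\Lambda^{-\lambda(i-k)}\|D_i\|_1\le C\sum_i\|D_i\|_1\le C\|f\|_1$ by (9). With (14),
$$T\le C\|A\|_p\le C\big(S^{1/p}+\|f\|_1\big).\tag{15}$$

**Step 5. Closing the loop between $S$ and $T$.** This step combines (11) and (15) and passes from discrete scales to the integral. They give $T^p\le C\|f\|_1^p+C\|\mathcal E\|_p^{p-1}T$. By Young's inequality for products the last term is at most $\frac12T^p+C\|\mathcal E\|_p^p$, because $(p-1)p'=p$. As $T<\infty$ we may absorb, and (7) yields $T\le C(\|f\|_1+\|E\|_p)$ with $C$ independent of $N$, $\theta$ and $f$. Letting $N\to\infty$, by monotone convergence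
$$\Big\|\sum_{k\in\mathbb Z}t_k^\lambda F_{t_k}\Big\|_p\le C\big(\|f\|_1+\|E\|_p\big)\qquad\text{for every }\theta\in[1,\Lambda].$$
Splitting $(0,\infty)$ into the intervals $[\Lambda^{-k},\Lambda^{-k+1})$,
$$\int_0^\infty t^\lambda F_t\frac{dt}t=\int_1^\Lambda\sum_{k\in\mathbb Z}(\theta\Lambda^{-k})^\lambda F_{\theta\Lambda^{-k}}\frac{d\theta}\theta,$$
so Minkowski's inequality bounds the $L^p$ norm of the left side by $C\log\Lambda\,(\|f\|_1+\|E\|_p)$. Finally $|f_{\sqrt2t}|\le F_t$ gives $\int_0^\infty t^\lambda|f_t|\frac{dt}t=2^{\lambda/2}\int_0^\infty t^\lambda|f_{\sqrt2t}|\frac{dt}t\le2^{\lambda/2}\int_0^\infty t^\lambda F_t\frac{dt}t$. This proves (1), and by Step 0 also (2). $\blacksquare$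

## Cocanceling operators

The divergence entered the proof in one place only, the integration by parts in Step 1. Which operators can take its place? Let $V,W$ be finite-dimensional real inner product spaces, $m\ge1$, and
$$L(\partial)=\sum_{|\alpha|=m}L_\alpha\partial^\alpha,\qquad L_\alpha\in\mathrm{Lin}(V,W),\qquad L(\xi)=\sum_{|\alpha|=m}L_\alpha\xi^\alpha.$$

**Definition.** $L(\partial)$ is cocanceling (Van Schaftingen's terminology) if $\bigcap_{\xi\ne0}\ker L(\xi)=\{0\}$.

For the divergence, $L(\xi)v=\xi\cdot v$, and only $v=0$ is orthogonal to all $\xi$; so $\operatorname{div}$ is cocanceling. On $\mathbb R^2$-valued fields in the plane, $\partial_1^2f_1+\partial_2^2f_2$ is cocanceling, because $\xi_1^2v_1+\xi_2^2v_2=0$ for all $\xi\neq0$ forces $v=0$. But $\partial_1f_1$ is not: $(0,1)$ lies in every kernel.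

As before, $(-\Delta)^{-\frac{\lambda+m}2}L(\partial)$ is the operator with symbol $L(i\xi)|\xi|^{-\lambda-m}$. For $f\in C_c^\infty$, $L(i\xi)|\xi|^{-\lambda-m}\hat f$ is at most $C|\xi|^{-\lambda}|\hat f|$ in norm, hence integrable. We write $f_t=e^{t^2\Delta}f=G_t*f$, also when $f$ is a finite measure.

**Theorem 2.** Let $n\ge1$, $0<\lambda<n$, $p=\frac n{n-\lambda}$, $m\ge1$, and let $L(\partial)$ be as above. The following are equivalent, with constants depending only on $n,\lambda,L$.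

1. $L(\partial)$ is cocanceling.
2. For all $f\in C_c^\infty(\mathbb R^n;V)$,
$$\|\mathrm I_\lambda f\|_{L^p}\le C\Big(\|f\|_{L^1}+\big\|(-\Delta)^{-\frac{\lambda+m}2}L(\partial)f\big\|_{L^p}\Big).$$
3. For all finite $V$-valued Borel measures $f$,
$$\Big\|\int_0^\infty t^\lambda|e^{t^2\Delta}f|\frac{dt}t\Big\|_{L^p}\le C\Big(|f|(\mathbb R^n)+\Big\|\sup_{t>0}t^{\lambda+m}|e^{t^2\Delta}L(\partial)f|\Big\|_{L^p}\Big).$$

Moreover, for every $L$, cocanceling or not, $\|(-\Delta)^{-\frac{\lambda+m}2}L(\partial)f\|_p\le C\|\mathrm I_\lambda f\|_p$ for $f\in C_c^\infty(\mathbb R^n;V)$. So under statement 1, for $f\in C_c^\infty$, $\mathrm I_\lambda f\in L^p$ if and only if $(-\Delta)^{-\frac{\lambda+m}2}L(\partial)f\in L^p$.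

For $L=\operatorname{div}$, statement 3 improves (2) on both sides: $|\mathrm I_\lambda f|$ becomes the larger quantity $\int_0^\infty t^\lambda|f_t|\frac{dt}t$ (up to a constant), and $h$ becomes the maximal function $\sup_tt^{\lambda+1}|\operatorname{div}f_t|\le C\,Mh$. It also admits measures.

**Proof that 1 implies 3, for $f\in L^1\cap L^p$.** The purpose is to reprove (5) with $L(\partial)$ in place of $\operatorname{div}$. Put $E=\sup_tt^{\lambda+m}|L(\partial)f_t|$. We show that (5) holds with $e_t\le C_Rt^mM(|L(\partial)f_t|)$. Then $t^\lambda e_t\le C_RM(E)$, which is (7). Steps 2–5 do not involve the operator and use neither $n\ge2$ nor $V=\mathbb R^n$; they apply word for word, with $R$ now depending on $n,\lambda,L$. The removal of the absolute value in Step 1 is also unchanged, with $\nu\in V$.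

A vector $v$ satisfies $L(\xi)v=\sum_\alpha L_\alpha v\,\xi^\alpha=0$ for all $\xi$ if and only if $L_\alpha v=0$ for all $\alpha$. So cocancellation says that $v\mapsto(L_\alpha v)_\alpha$ is injective. It then has a linear left inverse: there are $K_\alpha\in\mathrm{Lin}(W,V)$ with $\sum_\alpha K_\alpha L_\alpha=\mathrm{Id}_V$. (For $\operatorname{div}$: $L_{e_j}v=v_j$ and $K_{e_j}w=we_j$, which gives back the test functions $y_j\chi$.) With $g=f_t$ and sums over multi-indices of length $m$, integration by parts gives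
$$\sum_\beta K_\beta\int\frac{y^\beta}{\beta!}\chi(\tfrac yt)\,L(\partial)g(x+y)\,dy=(-1)^m\sum_{\alpha,\beta}K_\beta L_\alpha\int\partial_y^\alpha\Big[\frac{y^\beta}{\beta!}\chi(\tfrac yt)\Big]g(x+y)\,dy.$$
By Leibniz's rule, the part of $\partial_y^\alpha[\cdots]$ in which no derivative falls on $\chi$ is $\delta_{\alpha\beta}\chi(\frac yt)$, since $\partial^\alpha\frac{y^\beta}{\beta!}=\delta_{\alpha\beta}$ for $|\alpha|=|\beta|=m$. These parts sum to $(-1)^m\int\chi(\frac yt)g(x+y)dy$, because $\sum_\alpha K_\alpha L_\alpha=\mathrm{Id}$. If $j\ge1$ derivatives fall on $\chi$, then $m-j$ fall on $y^\beta$ and leave at most $C|y|^j$. The remaining terms are therefore at most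
$$C\int\sum_{j=1}^m\Big|\frac yt\Big|^j\big|(\nabla^j\chi)(\tfrac yt)\big|\,|g(x+y)|\,dy.$$

We need the logarithmic gain for these higher derivatives. With $r=|z|/s$, $|\nabla^j_ze^{-|z|^2/4s^2}|\le Cs^{-j}(1+r)^je^{-r^2/4}$. For $j\ge1$, $r^j(1+r)^je^{-r^2/4}\le C\,r\,e^{-r^2/8}$. Since $\frac{ds}s=\frac{dr}r$ up to orientation,
$$|z|^j|\nabla^j\chi(z)|\le\frac C{\log R}\int_1^Rr^j(1+r)^je^{-r^2/4}\frac{ds}s\le\frac C{\log R}\int_{|z|/R}^{|z|}e^{-r^2/8}dr\le\frac C{\log R}e^{-|z|^2/8R^2}.$$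
In the last step we write $r=\frac{|z|}R+\tau$, so that $r^2\ge\frac{|z|^2}{R^2}+\tau^2$. As $e^{-|y|^2/8R^2t^2}=(8\pi)^{n/2}(Rt)^nG_{\sqrt2Rt}(y)$, the remaining terms are at most $\frac{C(Rt)^n}{\log R}G_{\sqrt2Rt}*|g|(x)$ with $C$ independent of $R$. Dividing by $c_nt^n$ produces the coarse term of (5); this is why (5) was stated with $G_{\sqrt2Rt}$. Finally, the left side of the integration by parts, divided by $c_nt^n$, is at most $Ct^{-n}\int|y|^m\chi(\frac yt)|L(\partial)f_t(x+y)|dy\le C_Rt^mM(|L(\partial)f_t|)(x)$, because $|z|^m\chi(z)\le C_Re^{-|z|^2/8R^2}$.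

**Proof that 1 implies 3, for measures.** We regularize. Let $f$ be a finite measure, $E=\sup_tt^{\lambda+m}|L(\partial)f_t|$, and for $s>0$ let $f^{(s)}=G_s*f\in L^1\cap L^p$. Then $\|f^{(s)}\|_1\le|f|(\mathbb R^n)$ and $(f^{(s)})_t=f_{\sqrt{t^2+s^2}}$, so
$$t^{\lambda+m}|L(\partial)f_{\sqrt{t^2+s^2}}|\le(t^2+s^2)^{\frac{\lambda+m}2}|L(\partial)f_{\sqrt{t^2+s^2}}|\le E.$$
The case already proved gives $\|\int_0^\infty t^\lambda|f_{\sqrt{t^2+s^2}}|\frac{dt}t\|_p\le C(|f|(\mathbb R^n)+\|E\|_p)$. As $s\to0$, $f_{\sqrt{t^2+s^2}}\to f_t$ pointwise for every $t>0$, and Fatou's lemma, first in $t$ and then in $x$, finishes the proof.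

**Proof that 3 implies 2.** This is Step 0 with $\hat\kappa(\xi)=|\xi|^{\lambda+m}e^{-|\xi|^2}$ and $h=(-\Delta)^{-\frac{\lambda+m}2}L(\partial)f$. Since $m\ge1$, derivatives of order at most $n+1$ are still bounded near $0$ by $C|\xi|^{\lambda+m-|\alpha|}$ with $\lambda+m-|\alpha|\ge\lambda-n>-n$. So $|\kappa|\le C(1+|x|)^{-n-1}$, $t^{\lambda+m}L(\partial)f_t=\kappa_t*h$, and the supremum over $t$ is at most $C\,Mh$. The bound $|\mathrm I_\lambda f|\le C\int_0^\infty t^\lambda|f_t|\frac{dt}t$ is unchanged.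

**Proof that 2 implies 1.** We show that a common kernel vector destroys the estimate. Suppose $0\ne v\in\bigcap_{\xi\ne0}\ker L(\xi)$, so that $L_\alpha v=0$ for all $\alpha$. Let $0\le\varphi\in C_c^\infty(B_1)$ with $\int\varphi=1$, $\varphi^\varepsilon=\varepsilon^{-n}\varphi(\cdot/\varepsilon)$ with $0<\varepsilon<1$, and $f=(\varphi^\varepsilon-\varphi)v$. Then $L(\partial)f=0$ and $\|f\|_1\le2|v|$, so statement 2 would bound $\|\mathrm I_\lambda f\|_p$ independently of $\varepsilon$. If $|x|\ge2\varepsilon$ and $|y|\le\varepsilon$, then $|x-y|\le\frac32|x|$, hence $\mathrm I_\lambda\varphi^\varepsilon(x)\ge c|x|^{\lambda-n}$ with $c>0$, while $\mathrm I_\lambda\varphi$ is bounded. So there is $r_0>0$, independent of $\varepsilon$, with $|\mathrm I_\lambda f(x)|\ge\frac c2|x|^{\lambda-n}|v|$ for $2\varepsilon\le|x|\le r_0$. As $(n-\lambda)p=n$,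
$$\|\mathrm I_\lambda f\|_p^p\ge c'\int_{2\varepsilon\le|x|\le r_0}|x|^{-n}dx=c''\log\frac{r_0}{2\varepsilon}\to\infty\qquad(\varepsilon\to0),$$
a contradiction. The same computation, with any $v\ne0$ in $\mathbb R^n$, shows that the divergence term in (2) cannot be dropped.

**Proof of the reverse bound.** Here the point is that the operator term is never larger than the left side. We have $(-\Delta)^{-\frac{\lambda+m}2}L(\partial)f=T_M\mathrm I_\lambda f$, where the multiplier $M(\xi)=L(i\xi)|\xi|^{-m}$ is smooth away from $0$ and homogeneous of degree $0$. Apply Lemma 1 with $q=p$, entry by entry, to $u=\mathrm I_\lambda f$, for which $w=\hat f$. This gives $\|(-\Delta)^{-\frac{\lambda+m}2}L(\partial)f\|_p\le C\|\mathrm I_\lambda f\|_p$. Together with statement 2, and since $\|f\|_1<\infty$ for $f\in C_c^\infty$, it yields the final equivalence of the theorem. $\blacksquare$
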